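\title{Almost entropic conditional independence models need not be probabilistic}

\begin{abstract}
A conditional independence (CI) model is probabilistic if it lists the conditional independences of a discrete random vector, and almost entropic if it is induced in the same way by a limit of entropy functions. We show that the two classes coincide on at most three variables and differ on every set of at least $40$ variables. The proof encodes group relations in CI statements. An exact solution produces elements $a,b,t$ of a finite group with $bt=ta$ and $b^2=a^3$, which forces $ab=ba$, whereas large permutation matrices satisfy the same relations up to rank four while $ab-ba$ has rank proportional to the dimension. By the same mechanism, every finitely presented sofic group that is not residually finite yields a set of variables on which the two classes differ.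
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N$ be a finite nonempty set, whose elements we call variables. We write $ij$ for $\{i,j\}$ and $iK$ for $\{i\}\cup K$, and in general denote unions by juxtaposition. An \emph{elementary CI statement} over $N$ is a symbol $ij|K$, where $i,j\in N$ are distinct and $K\subseteq N\setminus ij$. The set of these statements is $\operatorname{sta}(N)$, and a \emph{CI model} over $N$ is any subset of $\operatorname{sta}(N)$. For a set function $h\colon 2^N\to\mathbb R$ put
\[
\Delta h(ij|K)=h(iK)+h(jK)-h(K)-h(ijK).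
\]
A \emph{polymatroid} over $N$ is a function $h$ with $h(\emptyset)=0$ that is nondecreasing ($h(A)\le h(B)$ for $A\subseteq B\subseteq N$) and submodular ($\Delta h(\sigma)\ge0$ for all $\sigma\in\operatorname{sta}(N)$). It \emph{induces} the model
\[
\mathcal M_h=\{\sigma\in\operatorname{sta}(N):\Delta h(\sigma)=0\},
\]
and we say that $h$ \emph{satisfies} the statements in $\mathcal M_h$.

All random variables in this paper take finitely many values. The entropy function $h_\xi(A)=H(\xi_A)$ of a random vector $\xi=(\xi_i)_{i\in N}$ is a polymatroid, and polymatroids of this form are called \emph{entropic}. The number $\Delta h_\xi(ij|K)$ is the conditional mutual information of $\xi_i$ and $\xi_j$ given $\xi_K$, so $\mathcal M_{h_\xi}$ consists of the statements $ij|K$ with $\xi_i\perp\!\!\!\perp\xi_j\mid\xi_K$. A polymatroid is \emph{almost entropic} if it lies in the closure, in $\mathbb R^{2^N}$, of the set of entropic polymatroids. The defining conditions of a polymatroid are closed, so every point of that closure is a polymatroid. Let $\mathsf P(N)$ be the family of models induced by entropic polymatroids (the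 \emph{probabilistic} models) and $\overline{\mathsf P}(N)$ the family of models induced by almost entropic polymatroids. The assignments $N\mapsto\mathsf P(N)$ and $N\mapsto\overline{\mathsf P}(N)$ are the probabilistic and the almost entropic CI \emph{frames} $\mathsf P$ and $\overline{\mathsf P}$. We have $\mathsf P(N)\subseteq\overline{\mathsf P}(N)$, and the question, which comes from Boege, Bolt and Studen\'y \cite{BBS}, is whether $\mathsf P=\overline{\mathsf P}$, that is, whether equality holds for every $N$.

The answer is no, and the separating polymatroids are limits of linear ones. For a field $F$, a \emph{linear polymatroid over $F$} is a function $r(S)=\dim\sum_{i\in S}V_i$, where the $V_i$ are subspaces of a finite-dimensional vector space over $F$; a \emph{normalized rank function over $F$} is a function $r/n$ with $r$ linear and $n$ a positive integer.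

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] If $|N|\le3$, then $\mathsf P(N)=\overline{\mathsf P}(N)$.
\item[(ii)] If $|N|\ge40$, then $\mathsf P(N)\subsetneq\overline{\mathsf P}(N)$. For every finite field $F$, some model in $\overline{\mathsf P}(N)\setminus\mathsf P(N)$ is induced by a limit of normalized rank functions over $F$.
\end{enumerate}
In particular, $\mathsf P\ne\overline{\mathsf P}$.
\end{theorem}

We make no claim for $4\le|N|\le39$, and the value $40$ is not optimized.

\subsection*{What the question measures}
For $\mathcal L\subseteq\operatorname{sta}(N)$ and $\sigma\in\operatorname{sta}(N)$, the \emph{implication} $\mathcal L\Rightarrow\sigma$ \emph{holds} in a family of models if every member that contains $\mathcal L$ contains $\sigma$. An implication that holds in $\mathsf P(N)$ and fails in $\overline{\mathsf P}(N)$ shows that the families differ. Conversely, every difference is witnessed in this way. Indeed, $\mathsf P(N)$ contains $\operatorname{sta}(N)$ (take constant variables) and is closed under intersections (Lemma~\ref{lem:sum}), so a model $\mathcal M\in\overline{\mathsf P}(N)\setminus\mathsf P(N)$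 is properly contained in a smallest probabilistic model $\mathcal M^+$; for $\sigma\in\mathcal M^+\setminus\mathcal M$ the implication $\mathcal M\Rightarrow\sigma$ holds in $\mathsf P(N)$ and fails at $\mathcal M$. Now $\mathcal L\Rightarrow\sigma$ holds in $\overline{\mathsf P}(N)$ exactly when, for every convergent sequence of entropic polymatroids $h_m$ with $\Delta h_m(\tau)\to0$ for all $\tau\in\mathcal L$, also $\Delta h_m(\sigma)\to0$. So the question asks whether every valid CI implication is robust: must the conclusion hold approximately when the premises do?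

There are two reasons to expect equality. First, an implication that follows from an inequality $\Delta h(\sigma)\le\sum_{\tau\in\mathcal L}c_\tau\,\Delta h(\tau)$, valid for all entropic $h$, passes to the closure. For instance, $\{ij|K,\ ik|jK\}\Rightarrow ik|K$ follows from the identity $\Delta h(ij|K)+\Delta h(ik|jK)=\Delta h(ik|K)+\Delta h(ij|kK)$. Second, on three variables the set of entropic polymatroids is already not closed (Example~\ref{ex:upsilon}), and yet the CI models do not notice. A separating implication must therefore have a proof that no linear inequality reproduces. Ours uses counting in finite sets.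

\subsection*{The idea}
We attach random variables to a finite set of labels and write down CI statements $\mathcal L$ with the following effect. Every random vector that satisfies $\mathcal L$ determines a \emph{finite} group in which the labels become elements obeying prescribed relations, and every further relation $uv=w$ between labels that holds in this group forces a CI statement $\sigma_{u,v,w}$. We prescribe $bt=ta$ and $b^2=a^3$. In a finite group, comparing orders gives $ab=ba$, and so one more statement is forced. On the other hand, any assignment of invertible $n\times n$ matrices to the labels gives a linear random vector in which the failure of a relation $uv=w$ is measured by $\frac1n\operatorname{rank}(M_uM_v-M_w)$. There are permutation matrices with $bt=ta$ and $\operatorname{rank}(b^2-a^3)\le4$ for which $\operatorname{rank}(ab-ba)$ grows linearly in $n$. In the limit $n\to\infty$ all premises hold and the conclusion fails.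

Section~\ref{sec:three} treats three variables and shows the counting phenomenon in its simplest form. Section~\ref{sec:encoding} sets up the encoding and states the explicit separating implication on $54$ variables (Theorem~\ref{thm:explicit}) and the general translation into group theory (Theorem~\ref{thm:groups}). The exact and the approximate halves of the proof occupy Sections~\ref{sec:exact} and~\ref{sec:approx}. Section~\ref{sec:forty} reduces $54$ to $40$, and Section~\ref{sec:groups} proves Theorem~\ref{thm:groups}.

\section{Entropy and operations on polymatroids}\label{sec:prelim}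

A \emph{value} of a random variable always means a value of positive probability, and ``$Y$ is a function of $X$'' means that $Y=f(X)$ with probability one for some map $f$. Recall that $H(X)=-\sum_x\Pr(x)\log\Pr(x)$, that $H(Y|X)=H(X,Y)-H(X)$, and that $I(X;Y|W)=H(X|W)-H(X|Y,W)$. We use the following textbook facts.
\begin{enumerate}
\item[(E1)] $H(Y|X)\ge0$, with equality if and only if $Y$ is a function of $X$; and $I(X;Y|W)\ge0$, with equality if and only if $X\perp\!\!\!\perp Y\mid W$.
\item[(E2)] Chain rules: $H(Y_1,\dots,Y_l|W)=\sum_i H(Y_i|Y_1,\dots,Y_{i-1},W)$ and $I(X;Y_1,\dots,Y_l|W)=\sum_i I(X;Y_i|Y_1,\dots,Y_{i-1},W)$.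
\item[(E3)] If $X'$ is a function of $X$ and $Y'$ is a function of $Y$, then $I(X';Y'|W)\le I(X;Y|W)$. Also $I(Y;Y|W)=H(Y|W)$.
\item[(E4)] If $X$ is uniform on a finite-dimensional vector space over a finite field $F$ and $L$ is a linear map, then $LX$ is uniform on the image of $L$, so $H(LX)=\operatorname{rank}(L)\log|F|$.
\end{enumerate}

\begin{lemma}[sums]\label{lem:sum}
If $h_1,\dots,h_l$ are polymatroids over $N$ and $c_1,\dots,c_l>0$, then $\mathcal M_{\sum c_ih_i}=\bigcap_i\mathcal M_{h_i}$. If all $h_i$ are entropic, then so is $\sum_ih_i$.
\end{lemma}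

\begin{proof}
A sum $\sum_ic_i\,\Delta h_i(\sigma)$ of nonnegative terms vanishes if and only if every term does. If $h_i=h_{\xi^{(i)}}$ with independent vectors $\xi^{(1)},\dots,\xi^{(l)}$, then the vector with components $(\xi^{(1)}_j,\dots,\xi^{(l)}_j)$, $j\in N$, has entropy function $\sum_ih_i$.
\end{proof}

\begin{lemma}[scaling]\label{lem:scale}
If $h$ is entropic and $\lambda\ge0$, then $\lambda h$ is almost entropic.
\end{lemma}

\begin{proof}
Let $h=h_\xi$ and let $m\ge\max(\lambda,1)$ be an integer. Take independent copies $\xi^{(1)},\dots,\xi^{(m)}$ of $\xi$ and an independent bit $B$ with $\Pr(B=1)=\lambda/m$. Put $\eta_i=(\xi^{(1)}_i,\dots,\xi^{(m)}_i)$ if $B=1$, and let $\eta_i$ be a new symbol $*$ if $B=0$. For $A\ne\emptyset$ the bit $B$ is a function of $\eta_A$, so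
\[
H(\eta_A)=H(B)+H(\eta_A|B)=H(B)+\frac\lambda m\cdot m\,h(A).
\]
As $m\to\infty$ we have $\lambda/m\to0$, hence $H(B)\to0$ and $h_\eta\to\lambda h$.
\end{proof}

Linear polymatroids over a finite field $F$ correspond to linear random vectors. Given subspaces $V_i\subseteq V$, let $X$ be uniform on the dual space $V^*$ and let $\xi_i$ be the restriction of $X$ to $V_i$. Then $\xi_S$ and the restriction of $X$ to $\sum_{i\in S}V_i$ are functions of each other, so $h_\xi=(\log|F|)\,r$ by (E4). Conversely, if $L_i$ are linear maps defined on a space $W$, then $S\mapsto\operatorname{rank}(L_i)_{i\in S}$ is the linear polymatroid of the subspaces of $W^*$ spanned by the coordinate forms of the $L_i$. By Lemma~\ref{lem:scale}, every normalized rank function over $F$ is almost entropic, and hence so is every limit of such functions.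

The next lemma covers duplicating variables, adding constant variables, restricting to a subset and relabeling.

\begin{lemma}[pullback]\label{lem:pull}
Let $N,N'$ be finite nonempty sets, $D\subseteq N'$ and $\pi\colon D\to N$ a map. For $h\colon2^N\to\mathbb R$ define $\pi^*h(S)=h(\pi(S\cap D))$ for $S\subseteq N'$. If $h$ is entropic, almost entropic, or a limit of normalized rank functions over $F$, then $\pi^*h$ has the same property.
\end{lemma}

\begin{proof}
If $h=h_\xi$, let $\eta_j=\xi_{\pi(j)}$ for $j\in D$ and let $\eta_j$ be constant otherwise; then $h_\eta=\pi^*h$. If $h$ is the linear polymatroid of $(V_i)$, use $V_{\pi(j)}$ for $j\in D$ and the zero subspace otherwise. The map $h\mapsto\pi^*h$ is linear and continuous, so it respects normalization and limits.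
\end{proof}

\section{Three variables}\label{sec:three}

On three variables every polymatroid is a nonnegative combination of a few entropic ones, and by Lemma~\ref{lem:sum} the induced model depends only on which of them occur. This gives Theorem~\ref{thm:main}(i) in the following form.

\begin{proposition}\label{prop:three}
If $|N|\le3$, then $\mathcal M_h\in\mathsf P(N)$ for every polymatroid $h$ over $N$.
\end{proposition}

\begin{proof}
Let first $N=\{1,2,3\}$. For $\emptyset\ne S\subseteq N$ let $\rho_S(A)=1$ if $A\cap S\ne\emptyset$ and $\rho_S(A)=0$ otherwise. On the seven-dimensional space of set functions that vanish at $\emptyset$ consider the seven linear functionals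
\[
\lambda_i(h)=h(N)-h(N\setminus i),\qquad \lambda_{ij}(h)=\Delta h(ij|k)\quad(\{i,j,k\}=N),
\]
\[
\lambda_N(h)=\Delta h(12|\emptyset)-\Delta h(12|3)=h(1)+h(2)+h(3)-h(12)-h(13)-h(23)+h(N).
\]
The last expression is symmetric in $1,2,3$, so $\lambda_{ij}(h)+\lambda_N(h)=\Delta h(ij|\emptyset)$ for every pair $ij$. Write $[\,\cdot\,]$ for the indicator of a condition. Since $\rho_S(A)=1-[S\subseteq N\setminus A]$, we get $\lambda_i(\rho_S)=[S=i]$ and $\lambda_{ij}(\rho_S)=[S\subseteq ij]-[S=i]-[S=j]=[S=ij]$. Moreover $\Delta\rho_S(12|\emptyset)=[1\in S]+[2\in S]-[S\cap12\ne\emptyset]=[12\subseteq S]$, so $\lambda_N(\rho_S)=[12\subseteq S]-[S=12]=[S=N]$. Thus the $\rho_S$ form a basis, the $\lambda_S$ form the dual basis, and $h=\sum_S\lambda_S(h)\rho_S$.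

For a polymatroid $h$ the coefficients $\lambda_i(h)$ and $\lambda_{ij}(h)$ are nonnegative. If $\lambda_N(h)\ge0$, all coefficients are nonnegative. If $\lambda_N(h)<0$, let
\[
\upsilon=\rho_{12}+\rho_{13}+\rho_{23}-\rho_N,\qquad\text{that is,}\qquad\upsilon(A)=\min(|A|,2),
\]
and eliminate $\rho_N$:
\[
h=\sum_i\lambda_i(h)\rho_i+\sum_{ij}\Delta h(ij|\emptyset)\,\rho_{ij}+(-\lambda_N(h))\,\upsilon .
\]
Again all coefficients are nonnegative. The function $(\log2)\rho_S$ is entropic (give one fair bit to the variables in $S$ and make the others constant), and so is $(\log2)\upsilon$ (take $x,y,x+y$ for independent fair bits $x,y$). Let $g$ be $\log 2$ times the sum of the functions that occur with positive coefficient, with $g=0$ if there are none. By Lemma~\ref{lem:sum}, $g$ is entropic and $\mathcal M_g=\mathcal M_h$.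

If $|N|<3$, choose $N^+\supseteq N$ with $|N^+|=3$. The function $h^+(S)=h(S\cap N)$ is a polymatroid, so $\mathcal M_{h^+}=\mathcal M_g$ with $g$ entropic over $N^+$. The restriction of $g$ to $N$ is entropic and induces $\mathcal M_g\cap\operatorname{sta}(N)=\mathcal M_h$.
\end{proof}

The function $\upsilon$ describes three pairwise independent variables, each a function of the other two. Such triples are rigid, and they are the building block of everything that follows.

\begin{lemma}[lines]\label{lem:line}
Let $X,Y,W$ be pairwise independent, each a function of the other two, with sets of values $\Omega_X,\Omega_Y,\Omega_W$. Write $W=W(X,Y)$. For every $w\in\Omega_W$ there is a bijection $\varphi_w\colon\Omega_Y\to\Omega_X$ such that $W(x,y)=w$ if and only if $x=\varphi_w(y)$. The bijections $\varphi_w$ are pairwise distinct, the three sets of values have the same size $q$, and $X,Y,W$ are uniform.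
\end{lemma}

\begin{proof}
Since $X$ and $Y$ are independent, the function $W(x,y)$ is defined on all of $\Omega_X\times\Omega_Y$. Fix $w$. For each $y$ the pair $(w,y)$ has positive probability, because $W$ and $Y$ are independent; so some $x$ has $W(x,y)=w$, and $x$ is unique because $X$ is a function of $(Y,W)$. The same holds with $X$ and $Y$ exchanged. Hence $\{(y,x):W(x,y)=w\}$ is the graph of a bijection $\varphi_w$, and $|\Omega_X|=|\Omega_Y|=q$. The graphs are the level sets of $W$, so they partition the $q^2$ pairs into sets of size $q$. Therefore they are distinct and $|\Omega_W|=q$. Finally, the events $\{W=w,Y=y\}$ and $\{X=\varphi_w(y),Y=y\}$ coincide, so $\Pr(w)\Pr(y)=\Pr(X=\varphi_w(y))\Pr(y)$. As $\varphi_w$ is onto, every value of $X$ has probability $\Pr(w)$. So $X$ and $W$ are uniform, and so is $Y$ by symmetry.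
\end{proof}

\begin{example}\label{ex:upsilon}
Let $\lambda\ge0$. If $\lambda\upsilon=h_\xi$, then $\xi_1,\xi_2,\xi_3$ satisfy the hypotheses of Lemma~\ref{lem:line}, so $\lambda=H(\xi_1)=\log q$ for an integer $q\ge1$. By Lemma~\ref{lem:scale}, however, $\lambda\upsilon$ is almost entropic for every $\lambda\ge0$. So exact solutions carry an integer that the closure forgets. The induced model is the same for all $\lambda>0$, and the loss is invisible. Our task is to combine many lines so that the forgotten finiteness has a consequence that is a CI statement.
\end{example}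

\section{Group relations as CI statements}\label{sec:encoding}

\subsection*{The linear configuration}
Let $E$ be a finite nonempty set of \emph{labels} and put
\[
N_0=\{x_1,x_2,x_3\}\cup\{A_e,B_e,C_e:e\in E\}.
\]
The sets $x_1x_2A_e$, $x_2x_3B_e$, $x_1x_3C_e$ with $e\in E$ are the \emph{lines} of $N_0$. Let $F$ be a finite field and $M\colon E\to GL_n(F)$, $e\mapsto M_e$, any map. Let $(x_1,x_2,x_3)$ be uniform on $(F^n)^3$ and put
\begin{equation}\label{eq:config}
A_e=x_1-M_ex_2,\qquad B_e=x_2-M_ex_3,\qquad C_e=x_1-M_ex_3 .
\end{equation}
Multiplication of matrices becomes visible through the identity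
\begin{equation}\label{eq:defect}
C_g-A_e-M_eB_f=(M_eM_f-M_g)\,x_3 .
\end{equation}
Take $n=1$, $F=\mathbb F_5$ and $M_e=M_f=2$. For $M_g=4$ we have $x_1-4x_3=(x_1-2x_2)+2(x_2-2x_3)$, so $C_g$ is a function of $(A_e,B_f)$. For $M_g=3$ we have $C_g=A_e+2B_f+x_3$, which is independent of $(A_e,B_f)$. Figure~\ref{fig:config} shows the geometry for $n=1$. For larger $n$ there is room between these extremes, and the rank of $M_eM_f-M_g$ measures the position. Let $h_M(S)=H(S)/(n\log|F|)$ for $S\subseteq N_0$. By (E4), $h_M(S)$ is $\frac1n$ times the rank of the linear map that computes the variables in $S$, so $h_M$ is a normalized rank function over $F$ with values in $[0,3]$.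

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) -- (1.5,3) -- (4,0);
\draw (0,0) -- (6.6,0);
\draw[dashed] (0.5,2.2) -- (6.5,-0.2);
\fill (0,0) circle (2pt) node[below] {$x_1$};
\fill (1.5,3) circle (2pt) node[above] {$x_2$};
\fill (4,0) circle (2pt) node[below] {$x_3$};
\fill (1,2) circle (2pt) node[below right] {$A_e$};
\fill (3,1.2) circle (2pt) node[above right] {$B_f$};
\fill (6,0) circle (2pt) node[above right] {$C_g$};
\end{tikzpicture}
\caption{The linear forms $x_1,x_2,x_3$, $A_e=x_1-M_ex_2$, $B_f=x_2-M_fx_3$ and $C_g=x_1-M_gx_3$ with nonzero scalars $M_e,M_f,M_g$, drawn as points of the projective plane. The points $A_e,B_f,C_g$ lie on the three sides of the triangle, and they are collinear (dashed) exactly when $M_eM_f=M_g$.}\label{fig:config}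
\end{figure}

\begin{lemma}\label{lem:ranks}
For all $e,f,g\in E$:
\begin{enumerate}
\item[(a)] $h_M(x_1x_2x_3)=3$, and $h_M(S)=\min(|S|,2)$ for every subset $S$ of a line;
\item[(b)] $h_M(A_eB_f)=2$ and $h_M(A_eB_fC_g)=2+\frac1n\operatorname{rank}(M_eM_f-M_g)$;
\item[(c)] $\Delta h_M(C_gx_1|A_eB_f)=\frac1n\operatorname{rank}(M_eM_f-M_g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Consider the line $x_1x_2A_e$. Its three variables are functions of $(x_1,x_2)$, which has rank $2n$. Each of them is onto $F^n$. From $(x_2,A_e)$ we recover $x_1=A_e+M_ex_2$, and from $(x_1,A_e)$ we recover $x_2=M_e^{-1}(x_1-A_e)$, so every pair has rank $2n$. The other lines have the same form, with $(x_2,x_3)$ or $(x_1,x_3)$ in place of $(x_1,x_2)$.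

(b) The triple $(A_e,B_f,x_3)$ determines $x_2=B_f+M_fx_3$ and then $x_1=A_e+M_ex_2$, so it is a linear coordinate system on $(F^n)^3$. In these coordinates both claims follow from \eqref{eq:defect}.

(c) The triple $(x_1,A_e,B_f)$ determines $x_2$ and then $x_3=M_f^{-1}(x_2-B_f)$, so it has rank $3n$. By (b), $\Delta h_M(C_gx_1|A_eB_f)=h_M(A_eB_fC_g)+3-2-3$.
\end{proof}

Invertibility of the matrices was used in (a) and (c). In the language of Lemma~\ref{lem:line}, the bijections attached to the values $y$ of $A_e$ are the affine maps $x\mapsto M_ex+y$. They form a coset of the group of translations inside the affine group, and cosets multiply like their linear parts. Section~\ref{sec:exact} shows that every exact model has this shape, with the translations replaced by some finite group.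

\subsection*{Doubling the variables}
We want to force the features of \eqref{eq:config} by CI statements. Independences are CI statements, but ``$k$ is a function of $K$'' is not. The obstruction is that $\Delta$ vanishes on every \emph{modular} function $S\mapsto\sum_{k\in S}c_k$: attaching independent private noise to each variable destroys all functional dependences and leaves the CI model unchanged. By (E3), the condition $H(\xi_k|\xi_K)=0$ would be the statement ``$kk|K$'', which is not allowed. So we give each variable $k$ a twin $k'$, require that $k$ and $k'$ carry the same information about all other variables, and use $kk'|K$ in place of $kk|K$. Let $N=N_0\times\{0,1\}$, write $k=(k,0)$ and $k'=(k,1)$ for $k\in N_0$, and regard $N_0$ as a subset of $N$ in this way.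

\subsection*{Tables and their statements}
A \emph{table} is a pair $(E,T)$, where $E$ is a finite set with a distinguished label $1$, and $T\subseteq E^3$ contains the \emph{trivial triples} $(e,1,e)$ and $(1,e,e)$ for all $e\in E$. A triple $(e,f,g)$ is to be read as ``$ef=g$''. The group of the table is
\[
\Gamma(E,T)=\langle E\mid 1\text{ is the identity},\ ef=g\text{ for }(e,f,g)\in T\rangle .
\]
With $N_0$ and $N$ as above, let $\mathcal L=\mathcal L(E,T)\subseteq\operatorname{sta}(N)$ consist of the following statements.
\begin{enumerate}
\item[(L1)] \emph{Twins:} $kj|k'J$ and $k'j|kJ$ for all $k\in N_0$, $j\in N\setminus kk'$ and $J\subseteq N\setminus kk'j$.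
\item[(L2)] \emph{Independences:} $x_1x_2|\emptyset$, $x_1x_3|\emptyset$, $x_2x_3|x_1$, and for every $e\in E$ the statements $x_1A_e|\emptyset$, $x_2A_e|\emptyset$, $x_2B_e|\emptyset$, $x_3B_e|\emptyset$, $x_1C_e|\emptyset$, $x_3C_e|\emptyset$.
\item[(L3)] \emph{Dependences:} $kk'|\ell\setminus k$ for every line $\ell$ and every $k\in\ell$, and $C_gC_g'|A_eB_f$ for every $(e,f,g)\in T$.
\end{enumerate}
For $u,v,w\in E$ let $\sigma_{u,v,w}$ be the statement $C_wx_1|A_uB_v$. By Lemma~\ref{lem:ranks}(c), the linear configuration satisfies $\sigma_{u,v,w}$ if and only if $M_uM_v=M_w$.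

The trivial triples tie together the three variables that carry the same label. To see this, let $A_1,B_1,C_1$ use the identity matrix and let $A_e,B_e,C_e$ use three possibly different matrices $M,M',M''$. The computation \eqref{eq:defect} shows that $C_e$ is a function of $(A_e,B_1)$ if and only if $M''=M$, and a function of $(A_1,B_e)$ if and only if $M''=M'$.

\subsection*{The explicit implication and the general principle}
Let $E_\star=\{1,a,b,t,c,d,r,s\}$ and let $T_\star$ consist of the trivial triples and
\begin{equation}\label{eq:table}
(a,a,c),\quad(a,c,d),\quad(b,b,d),\quad(b,t,r),\quad(t,a,r),\quad(a,b,s).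
\end{equation}
These say that $c=a^2$, $d=a^3=b^2$, $r=bt=ta$ and $s=ab$, while $\sigma_{b,a,s}$ stands for $ba=s$. Let $N_\star$ and $\mathcal L_\star$ be the sets $N$ and $\mathcal L$ of this table. Then $|N_0|=3+3\cdot8=27$ and $|N_\star|=54$.

\begin{theorem}\label{thm:explicit}
\begin{enumerate}
\item[(a)] Every $\mathcal M\in\mathsf P(N_\star)$ with $\mathcal L_\star\subseteq\mathcal M$ contains $\sigma_{b,a,s}$.
\item[(b)] There is $\mathcal M\in\overline{\mathsf P}(N_\star)$ with $\mathcal L_\star\subseteq\mathcal M$ and $\sigma_{b,a,s}\notin\mathcal M$.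
\end{enumerate}
Hence $\mathsf P(N_\star)\ne\overline{\mathsf P}(N_\star)$.
\end{theorem}

For general tables we need two notions from group theory. A group $\Gamma$ is \emph{residually finite} if every $\gamma\ne1$ has nontrivial image in some finite quotient of $\Gamma$. The \emph{normalized Hamming distance} $\operatorname{dist}(\pi,\pi')$ of $\pi,\pi'\in\operatorname{Sym}(n)$ is the fraction of points at which $\pi$ and $\pi'$ differ; it is a metric. A group $\Gamma$ is \emph{sofic} if for every finite $\Phi\subseteq\Gamma$ and every $\varepsilon>0$ there are $n$ and a map $\theta\colon\Phi\to\operatorname{Sym}(n)$ such that $\operatorname{dist}(\theta(\gamma)\theta(\delta),\theta(\gamma\delta))\le\varepsilon$ whenever $\gamma,\delta,\gamma\delta\in\Phi$, and $\operatorname{dist}(\theta(\gamma),\theta(\delta))\ge1-\varepsilon$ whenever $\gamma,\delta\in\Phi$ are distinct.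

\begin{theorem}\label{thm:groups}
Let $(E,T)$ be a table, $\Gamma=\Gamma(E,T)$, and $u,v,w\in E$.
\begin{enumerate}
\item[(i)] The implication $\mathcal L\Rightarrow\sigma_{u,v,w}$ holds in $\mathsf P(N)$ if and only if $uv=w$ in every finite quotient of $\Gamma$.
\item[(ii)] If $\Gamma$ is sofic and $uv\ne w$ in $\Gamma$, then $\mathcal L\Rightarrow\sigma_{u,v,w}$ fails in $\overline{\mathsf P}(N)$.
\end{enumerate}
Consequently, every finitely presented sofic group that is not residually finite yields a set $N$ with $\mathsf P(N)\ne\overline{\mathsf P}(N)$.
\end{theorem}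

\section{Exact models produce a finite group}\label{sec:exact}

\subsection*{Removing the noise}
The twin statements (L1) do not force $\xi_k=\xi_{k'}$. They also hold for $\xi_k=(Z_k,\varepsilon_k)$ and $\xi_{k'}=(Z_k,\varepsilon'_k)$, where the $\varepsilon$'s are independent of each other and of $Z$. We have to find the common part $Z_k$ in an arbitrary vector that satisfies (L1), and to show that the statements $kk'|K$ become functional dependences among the $Z_k$. The common part is a connected component of the support.

\begin{lemma}[double Markov property]\label{lem:markov}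
Let $W\perp\!\!\!\perp U\mid V$ and $W\perp\!\!\!\perp V\mid U$. Then there is a variable $Z$ that is a function of $U$ and also a function of $V$, with $W\perp\!\!\!\perp(U,V)\mid Z$.
\end{lemma}

\begin{proof}
Consider the bipartite graph on the values of $U$ and the values of $V$, with an edge $uv$ when $\Pr(u,v)>0$. For an edge $uv$ the hypotheses give $\Pr(w|u,v)=\Pr(w|v)=\Pr(w|u)$ for all $w$. So two edges with a common endpoint have the same conditional distribution $\Pr(\cdot|u,v)$, and this distribution is constant on the edges of each connected component. Let $Z$ be the component of the random edge $(U,V)$. It is determined by either endpoint. The conditional distribution of $W$ given $(U,V)$ depends only on $Z$, which means that $W\perp\!\!\!\perp(U,V)\mid Z$.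
\end{proof}

\begin{lemma}[extraction]\label{lem:extract}
Let $N_0$ be any finite nonempty set, $N=N_0\times\{0,1\}$, and let $\xi$ be a random vector over $N$ that satisfies \emph{(L1)}. There is a random vector $Z=(Z_k)_{k\in N_0}$ such that
\begin{enumerate}
\item[(a)] $\Delta h_Z(\sigma)=\Delta h_\xi(\sigma)$ for all $\sigma\in\operatorname{sta}(N_0)$;
\item[(b)] if $k\in N_0$, $K\subseteq N_0\setminus k$ and $\xi$ satisfies $kk'|K$, then $Z_k$ is a function of $Z_K$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\xi_{\ne k}$ be the vector of all $\xi_j$ with $j\in N\setminus kk'$. Expanding $I(\xi_k;\xi_{\ne k}|\xi_{k'})$ by the chain rule (E2) gives a sum of terms $\Delta h_\xi(kj|k'J)$, which vanish by (L1). So $\xi_{\ne k}\perp\!\!\!\perp\xi_k\mid\xi_{k'}$, and in the same way $\xi_{\ne k}\perp\!\!\!\perp\xi_{k'}\mid\xi_k$. Lemma~\ref{lem:markov} gives $Z_k$, a function of $\xi_k$ and also of $\xi_{k'}$, with $\xi_{\ne k}\perp\!\!\!\perp(\xi_k,\xi_{k'})\mid Z_k$.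

Put $c_k=H(\xi_k|Z_k)$, the amount of noise in $\xi_k$. If $Y$ is a tuple of variables $\xi_j$ and $Z_j$ with $j\in N_0\setminus k$, then $Y$ is a function of $\xi_{\ne k}$, so $I(\xi_k;Y|Z_k)=0$ by (E3), that is, $H(\xi_k|Z_k,Y)=c_k$. The chain rule for entropy now gives
\begin{equation}\label{eq:noise}
H(\xi_S|Z_{S'})=\sum_{k\in S}c_k\qquad(S\subseteq S'\subseteq N_0).
\end{equation}
Since $Z_S$ is a function of $\xi_S$, the case $S'=S$ reads $H(\xi_S)=H(Z_S)+\sum_{k\in S}c_k$. So $h_\xi$ and $h_Z$ differ on $N_0$ by a modular function, which proves (a).

For (b), the variable $Z_k$ is a function of $\xi_k$ and of $\xi_{k'}$, so (E3) gives $H(Z_k|\xi_K)\le I(\xi_k;\xi_{k'}|\xi_K)=0$. This makes $Z_k$ a function of $\xi_K$, and it remains to see that the noise in $\xi_K$ is not needed. By \eqref{eq:noise}, $H(\xi_K|Z_K)=H(\xi_K|Z_{kK})$, that is, $I(\xi_K;Z_k|Z_K)=0$. Therefore $H(Z_k|Z_K)=H(Z_k|Z_K,\xi_K)=0$.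
\end{proof}

\subsection*{From lines to cosets}

\begin{proposition}[rigidity]\label{prop:rigid}
Let $(E,T)$ be a table and let $\xi$ be a random vector over $N$ that satisfies $\mathcal L$. There are a finite group $G$ and a map $E\to G$, $e\mapsto\bar e$, such that $\bar1$ is the identity, $\bar e\bar f=\bar g$ for all $(e,f,g)\in T$, and $\xi$ satisfies $\sigma_{u,v,w}$ whenever $u,v,w\in E$ and $\bar u\bar v=\bar w$.
\end{proposition}

\begin{proof}
\emph{Step 1: the denoised vector.} Take $Z$ from Lemma~\ref{lem:extract} and write $x_i,A_e,B_e,C_e$ for its components. By part (a) of that lemma, $Z$ satisfies (L2). The first three statements give $H(x_1,x_2,x_3)=H(x_1)+H(x_2|x_1)+H(x_3|x_1)=H(x_1)+H(x_2)+H(x_3)$, so $x_1,x_2,x_3$ are mutually independent, and with the remaining statements the variables of each line are pairwise independent. By part (b) and (L3), each variable of a line is a function of the other two, and $C_g$ is a function of $(A_e,B_f)$ for $(e,f,g)\in T$. Let $\Omega_i$ be the set of values of $x_i$. Every point of $\Omega=\Omega_1\times\Omega_2\times\Omega_3$ has positive probability, and all $A_e,B_e,C_e$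 are functions on $\Omega$.

\emph{Step 2: lines give sets of bijections.} By Lemma~\ref{lem:line}, the sets $\Omega_i$ have a common size $q$, and the values of $A_e$, $B_e$, $C_e$ correspond to sets $P_e$, $Q_e$, $R_e$ of exactly $q$ bijections $\Omega_2\to\Omega_1$, $\Omega_3\to\Omega_2$, $\Omega_3\to\Omega_1$, respectively. For sets of maps write $PQ=\{\varphi\psi:\varphi\in P,\ \psi\in Q\}$.

\emph{Step 3: dependences are products.} We claim that for all $u,v,w\in E$,
\begin{equation}\label{eq:product}
C_w\text{ is a function of }(A_u,B_v)\iff P_uQ_v=R_w .
\end{equation}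
Let $y,z$ be values of $A_u,B_v$ with bijections $\varphi\in P_u$, $\psi\in Q_v$. The points of $\Omega$ with $A_u=y$ and $B_v=z$ are exactly the points $(\varphi\psi(\omega),\psi(\omega),\omega)$ with $\omega\in\Omega_3$. The variable $C_w$ takes a single value on these points if and only if the graph of $\varphi\psi$ lies in one level set of $C_w$, that is, if and only if $\varphi\psi\in R_w$. So the left side of \eqref{eq:product} is equivalent to $P_uQ_v\subseteq R_w$. Since $|P_uQ_v|\ge|P_u\psi|=q=|R_w|$, the inclusion forces equality.

\emph{Step 4: normalization.} The maps in $P_e,Q_e,R_e$ act between different sets, so they cannot yet form a group. We identify $\Omega_1$ and $\Omega_3$ with $\Omega_2$ by means of the label $1$. Fix $\varphi_1\in P_1$ and $\psi_1\in Q_1$, and put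
\[
\alpha_e=\varphi_1^{-1}P_e,\qquad\beta_e=Q_e\psi_1^{-1},\qquad\gamma_e=\varphi_1^{-1}R_e\psi_1^{-1}.
\]
These are subsets of $\operatorname{Sym}(\Omega_2)$ of size $q$, and $P_uQ_v=R_w$ is equivalent to $\alpha_u\beta_v=\gamma_w$. By Steps 1 and 3,
\begin{equation}\label{eq:abc}
\alpha_e\beta_f=\gamma_g\qquad\text{for }(e,f,g)\in T.
\end{equation}
Conversely, suppose that $\alpha_u\beta_v=\gamma_w$. Then $I(C_w;x_1|A_u,B_v)\le H(C_w|A_u,B_v)=0$ by \eqref{eq:product}, so $Z$ satisfies $\sigma_{u,v,w}$, and by Lemma~\ref{lem:extract}(a) so does $\xi$. Thus
\begin{equation}\label{eq:back}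
\alpha_u\beta_v=\gamma_w\ \Longrightarrow\ \xi\text{ satisfies }\sigma_{u,v,w}.
\end{equation}

\emph{Step 5: the subgroup.} Both $\alpha_1$ and $\beta_1$ contain the identity, so both are contained in $\alpha_1\beta_1$, which equals $\gamma_1$ by the triple $(1,1,1)$. All three sets have size $q$, so $\alpha_1=\beta_1=\gamma_1=:\Lambda$ and $\Lambda\Lambda=\Lambda$. A nonempty subset of a finite group that is closed under multiplication is a subgroup. So $\Lambda$ is a subgroup of $\operatorname{Sym}(\Omega_2)$ of order $q$. It plays the role of the translations.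

\emph{Step 6: cosets.} The triple $(e,1,e)$ gives $\alpha_e\Lambda=\gamma_e$. The left side contains $\alpha_e$ and contains $\pi\Lambda$ for any $\pi\in\alpha_e$. All these sets have size $q$, so
\begin{equation}\label{eq:left}
(e,1,e)\in T\ \Longrightarrow\ \alpha_e=\gamma_e\text{ is a left coset of }\Lambda .
\end{equation}
The triple $(1,e,e)$ gives $\Lambda\beta_e=\gamma_e$, whose left side contains $\beta_e$ and $\Lambda\pi$ for any $\pi\in\beta_e$, so
\begin{equation}\label{eq:right}
(1,e,e)\in T\ \Longrightarrow\ \beta_e=\gamma_e\text{ is a right coset of }\Lambda .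
\end{equation}
Hence $\bar e:=\alpha_e=\beta_e=\gamma_e$ is both a left and a right coset. For $\pi\in\bar e$ this means $\pi\Lambda=\bar e=\Lambda\pi$, so $\pi$ lies in the normalizer $\widehat\Lambda$ of $\Lambda$ in $\operatorname{Sym}(\Omega_2)$. Let $G=\widehat\Lambda/\Lambda$. Then $\bar e\in G$, the element $\bar1=\Lambda$ is the identity, and the product of two elements of $G$ is their product as sets. So \eqref{eq:abc} and \eqref{eq:back} are the remaining claims.
\end{proof}

Finiteness of the sets of values entered in every comparison of sizes (Steps 2, 3, 5, 6), and it makes $G$ finite. The last point is what the table $(E_\star,T_\star)$ exploits.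

\begin{lemma}\label{lem:finite}
If elements $a,b,t$ of a finite group satisfy $bt=ta$ and $b^2=a^3$, then $ab=ba$.
\end{lemma}

\begin{proof}
Since $b=tat^{-1}$, the elements $a$ and $b$ have the same order $\nu$. The order of $b^2=a^3$ is $\nu/\gcd(\nu,2)=\nu/\gcd(\nu,3)$. Thus $\gcd(\nu,2)=\gcd(\nu,3)$, and the common value lies in $\{1,2\}\cap\{1,3\}$, so $\nu$ is odd. Then $b=(b^2)^{(\nu+1)/2}=a^{3(\nu+1)/2}$ is a power of $a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}(a)]
Let $\xi$ satisfy $\mathcal L_\star$ and take $G$ from Proposition~\ref{prop:rigid}. The triples \eqref{eq:table} give $\bar b\bar t=\bar r=\bar t\bar a$, $\bar b^2=\bar d=\bar a\bar c=\bar a^3$ and $\bar s=\bar a\bar b$. By Lemma~\ref{lem:finite}, $\bar b\bar a=\bar a\bar b=\bar s$, so $\xi$ satisfies $\sigma_{b,a,s}$.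
\end{proof}

\section{Approximate models}\label{sec:approx}

\subsection*{Limits of linear configurations}
For a function $h$ on $2^{N_0}$ let $h'=\pi^*h$, where $\pi\colon N\to N_0$ is the projection. This is the case of noiseless twins: $k'$ is an exact copy of $k$, and $h'$ agrees with $h$ on subsets of $N_0$.

\begin{lemma}\label{lem:double}
Let $(E,T)$ be a table and let $h$ be a polymatroid over $N_0$ such that $h(x_1x_2x_3)=3$, $h(S)=\min(|S|,2)$ for every subset $S$ of a line, and $h(A_eB_fC_g)=h(A_eB_f)$ for all $(e,f,g)\in T$. Then $\Delta h'(\tau)=0$ for all $\tau\in\mathcal L$.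
\end{lemma}

\begin{proof}
(L1) Adding $k$ to a set that contains $k'$ does not change $h'$. So $\Delta h'(kj|k'J)=h'(k'J)+h'(jk'J)-h'(k'J)-h'(jk'J)=0$, and the same holds with $k$ and $k'$ exchanged.

(L2) Each statement $ij|\emptyset$ in the list concerns two elements of a line, so $\Delta h(ij|\emptyset)=1+1-0-2=0$. Also $\Delta h(x_2x_3|x_1)=2+2-1-3=0$.

(L3) For $K\subseteq N_0\setminus k$ we have $\Delta h'(kk'|K)=h(kK)+h(kK)-h(K)-h(kK)=h(kK)-h(K)$. This is $2-2=0$ for $K=\ell\setminus k$, and it vanishes for $(k,K)=(C_g,A_eB_f)$ by hypothesis.
\end{proof}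

\begin{proposition}\label{prop:limit}
Let $(E,T)$ be a table, $u,v,w\in E$, and $F$ a finite field. Let $M^{(m)}\colon E\to GL_{n_m}(F)$, $m\ge1$, be maps such that
\[
\frac1{n_m}\operatorname{rank}\bigl(M^{(m)}_eM^{(m)}_f-M^{(m)}_g\bigr)\to0\quad\text{for all }(e,f,g)\in T
\]
and $\limsup_m\frac1{n_m}\operatorname{rank}(M^{(m)}_uM^{(m)}_v-M^{(m)}_w)>0$. Then there is a limit $h'$ of normalized rank functions over $F$ on the set $N$ with $\mathcal L\subseteq\mathcal M_{h'}$ and $\sigma_{u,v,w}\notin\mathcal M_{h'}$. In particular, $\mathcal L\Rightarrow\sigma_{u,v,w}$ fails in $\overline{\mathsf P}(N)$.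
\end{proposition}

\begin{proof}
The normalized rank functions $h_{M^{(m)}}$ lie in the compact set $[0,3]^{2^{N_0}}$. Pass to a subsequence along which the $\limsup$ is attained and the functions converge, say to $h$. By Lemma~\ref{lem:ranks}(a),(b) and the first hypothesis, $h$ satisfies the assumptions of Lemma~\ref{lem:double}, so $\mathcal L\subseteq\mathcal M_{h'}$. By Lemma~\ref{lem:ranks}(c), $\Delta h'(\sigma_{u,v,w})=\Delta h(\sigma_{u,v,w})>0$. By Lemma~\ref{lem:pull}, $h'$ is a limit of normalized rank functions over $F$, hence almost entropic.
\end{proof}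

All our matrices will be permutation matrices. We identify $\pi\in\operatorname{Sym}(n)$ with the matrix over $F$ that maps the basis vector $e_x$ to $e_{\pi(x)}$; composition of permutations is then multiplication of matrices. Rank and Hamming distance are comparable, over every field.

\begin{lemma}\label{lem:hamming}
If $\pi,\pi'\in\operatorname{Sym}(n)$ differ at exactly $D$ points, then $D/2\le\operatorname{rank}(\pi-\pi')\le D$ over every field.
\end{lemma}

\begin{proof}
The matrix $\pi-\pi'$ has $D$ nonzero columns, which gives the upper bound. Let $\kappa=\pi'^{-1}\pi$, which moves exactly $D$ points; then $\operatorname{rank}(\pi-\pi')=\operatorname{rank}(\kappa-I)$. The kernel of $\kappa-I$ consists of the vectors whose coordinates are constant on the cycles of $\kappa$. So $\operatorname{rank}(\kappa-I)$ is $n$ minus the number of cycles, which is the sum of $l-1$ over the cycle lengths $l$, and $l-1\ge l/2$ for $l\ge2$.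
\end{proof}

\subsection*{Permutations that almost satisfy the relations}
We need $a$ and $t$ such that $b=tat^{-1}$ has $b^2$ close to $a^3$, that is, $t$ nearly conjugates $a^2$ to $a^3$. Let $n=6m$ and let $a(x)=x+1$ on $\mathbb Z/6m=\{0,\dots,6m-1\}$. The order of $a$ is even, which the proof of Lemma~\ref{lem:finite} rules out for exact solutions. Indeed, $a^2$ has two cycles of length $3m$ (even and odd numbers) and $a^3$ has three cycles of length $2m$ (the residues modulo $3$), so they are not conjugate. But long cycles can be cut and reglued at the cost of a few points. Send the first two thirds of the even numbers to the residue $0$, the first two thirds of the odd numbers to the residue $1$, and fill the residue $2$ with the two remaining thirds: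
\begin{align*}
t(2y)&=3y, & t(2y+1)&=3y+1 & &(0\le y<2m),\\
t(2y)&=3(y-2m)+2, & t(2y+1)&=3(y-m)+2 & &(2m\le y<3m).
\end{align*}
The images are the numbers $3j$ and $3j+1$ with $0\le j<2m$, the numbers $3j+2$ with $0\le j<m$, and the numbers $3j+2$ with $m\le j<2m$. So $t$ is a permutation. The conjugate $b=tat^{-1}$ is the cycle $(t(0)\ t(1)\ \cdots\ t(6m-1))$.

\begin{example}
For $m=2$ we get $b=(0\ 1\ 3\ 4\ 6\ 7\ 9\ 10\ 2\ 8\ 5\ 11)$, so
\[
b^2=(0\ 3\ 6\ 9\ 2\ 5)(1\ 4\ 7\ 10\ 8\ 11).
\]
This is $x\mapsto x+3$ except at the four points $9,5,10,11$. On its initial stretch $b$ alternates between steps $+1$ and $+2$, so it does not commute with the shift: $ab$ sends $0,3,6$ to $2,5,8$, and $ba$ sends them to $3,6,9$. As $m$ grows, the number of seams stays four and the alternating stretch grows.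
\end{example}

\begin{lemma}\label{lem:perms}
For every $m\ge1$ and over every field, $\operatorname{rank}(b^2-a^3)\le4$ and $\operatorname{rank}(ba-ab)\ge m-\frac12$.
\end{lemma}

\begin{proof}
We have $b^2-a^3=(ta^2-a^3t)t^{-1}$, and $ta^2(x)=t(x+2)$, $a^3t(x)=t(x)+3$. Let $x\in\{2y,2y+1\}$. If $y\notin\{2m-1,3m-1\}$, then $y$ and $y+1$ lie in the same range of the definition of $t$, and each of the four formulas increases by $3$ when $y$ increases by $1$. So $ta^2$ and $a^3t$ differ in at most four points, and Lemma~\ref{lem:hamming} gives the first bound.

For $0\le y\le2m-2$ we have $b(3y)=ta(2y)=t(2y+1)=3y+1$ and $b(3y+1)=ta(2y+1)=t(2y+2)=3y+3$. Hence $ab(3y)=3y+2$ and $ba(3y)=3y+3$. So $ab$ and $ba$ differ in at least $2m-1$ points, and Lemma~\ref{lem:hamming} gives the second bound.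
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}(b)]
Let $F$ be any finite field. For $m\ge1$ let $n_m=6m$ and
\[
M_1=I,\quad M_a=a,\quad M_b=b,\quad M_t=t,\quad M_c=a^2,\quad M_d=a^3,\quad M_r=ta,\quad M_s=ab .
\]
The trivial triples hold exactly because $M_1=I$. The triples $(a,a,c)$, $(a,c,d)$, $(t,a,r)$, $(a,b,s)$ hold exactly by definition, and $(b,t,r)$ holds because $bt=tat^{-1}t=ta$. For $(b,b,d)$, Lemma~\ref{lem:perms} gives a normalized rank of at most $4/6m\to0$. Finally $\frac1{6m}\operatorname{rank}(M_bM_a-M_s)\ge\frac{m-1/2}{6m}\to\frac16$. Proposition~\ref{prop:limit} with $(u,v,w)=(b,a,s)$ gives a limit $h'_\star$ of normalized rank functions over $F$ with $\mathcal L_\star\subseteq\mathcal M_{h'_\star}$ and $\sigma_{b,a,s}\notin\mathcal M_{h'_\star}$.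
\end{proof}

For each fixed $m$ the doubled linear random vector satisfies all of $\mathcal L_\star$ with the single exception of $C_dC_d'|A_bB_b$, where the conditional mutual information is at most $4\log|F|$. This bounded defect is enough to disable the counting in Proposition~\ref{prop:rigid}. It disappears only after division by $6m\log|F|$ and passage to the limit, which is where Lemma~\ref{lem:scale} and the closure are used.

\section{Forty variables}\label{sec:forty}

A separation on one set persists on all larger sets.

\begin{lemma}\label{lem:extend}
Let $N\subseteq N^+$ and let $h$ be an almost entropic polymatroid over $N$ with $\mathcal M_h\notin\mathsf P(N)$. Then $h^+(S)=h(S\cap N)$ is almost entropic over $N^+$ and $\mathcal M_{h^+}\notin\mathsf P(N^+)$. If $h$ is a limit of normalized rank functions over $F$, then so is $h^+$.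
\end{lemma}

\begin{proof}
The function $h^+$ is a pullback of $h$, so Lemma~\ref{lem:pull} applies. If an entropic polymatroid over $N^+$ induced $\mathcal M_{h^+}$, then its restriction to $N$ would be entropic and would induce $\mathcal M_{h^+}\cap\operatorname{sta}(N)=\mathcal M_h$.
\end{proof}

The auxiliary labels $c,d,r,s$ only name products. In \eqref{eq:table} and in $\sigma_{b,a,s}$ none of them occurs in the first position, and only $c$ occurs in the second. The corresponding variables can be dropped.

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]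
By Lemma~\ref{lem:extend} and relabeling it suffices to treat one set with $40$ elements. For the table $(E_\star,T_\star)$ let $N_0^-$ be $N_0$ without the seven elements $A_c,A_d,A_r,A_s,B_d,B_r,B_s$. Then $|N_0^-|=20$ and $N^-=N_0^-\times\{0,1\}$ has $40$ elements. Let $\mathcal L^-=\mathcal L_\star\cap\operatorname{sta}(N^-)$. It contains (L1) for $N^-$, the statements of (L2) and (L3) for $x_1,x_2,x_3$ and for all lines contained in $N_0^-$, and the statements $C_gC_g'|A_eB_f$ for the following triples: $(e,1,e)$ with $e\in\{1,a,b,t\}$, $(1,e,e)$ with $e\in\{1,a,b,t,c\}$, and all six triples \eqref{eq:table}. Also $\sigma_{b,a,s}=C_sx_1|A_bB_a$ lies in $\operatorname{sta}(N^-)$.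

\emph{The implication $\mathcal L^-\Rightarrow\sigma_{b,a,s}$ holds in $\mathsf P(N^-)$.} Let $\xi$ satisfy $\mathcal L^-$. Lemma~\ref{lem:extract} applies to $N_0^-$. In the proof of Proposition~\ref{prop:rigid}, the sets $\alpha_e,\beta_e,\gamma_e$ are defined from the lines of $A_e,B_e,C_e$, respectively, together with the lines of $A_1$ and $B_1$, and each of \eqref{eq:abc}--\eqref{eq:right} involves only the variables of one triple. So $\alpha_e$ is defined for $e\in\{1,a,b,t\}$, $\beta_e$ for $e\in\{1,a,b,t,c\}$ and $\gamma_e$ for all $e$; \eqref{eq:abc}, \eqref{eq:left} and \eqref{eq:right} hold for the surviving triples; and \eqref{eq:back} holds for $(b,a,s)$. For $e\in\{1,a,b,t\}$ both trivial triples survive, so $\bar e=\alpha_e=\beta_e$ is an element of the finite group $G=\widehat\Lambda/\Lambda$ as before. Now $(a,a,c)$ gives $\gamma_c=\bar a^2$, and \eqref{eq:right} for $c$ gives $\beta_c=\gamma_c=\bar a^2$. The other five triples give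
\[
\bar a^3=\alpha_a\beta_c=\gamma_d=\alpha_b\beta_b=\bar b^2,\qquad
\bar b\bar t=\gamma_r=\bar t\bar a,\qquad\gamma_s=\bar a\bar b .
\]
By Lemma~\ref{lem:finite}, $\alpha_b\beta_a=\bar b\bar a=\bar a\bar b=\gamma_s$, and \eqref{eq:back} shows that $\xi$ satisfies $\sigma_{b,a,s}$.

\emph{The implication fails in $\overline{\mathsf P}(N^-)$.} Let $F$ be a finite field and let $h'_\star$ be the polymatroid from the proof of Theorem~\ref{thm:explicit}(b) for this $F$. Its restriction to $N^-$ is a limit of normalized rank functions over $F$ by Lemma~\ref{lem:pull}, satisfies $\mathcal L^-$ and violates $\sigma_{b,a,s}$. The model that it induces lies in $\overline{\mathsf P}(N^-)\setminus\mathsf P(N^-)$.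
\end{proof}

Together with Proposition~\ref{prop:three}, this completes the proof of Theorem~\ref{thm:main}.

\section{Finite quotients and sofic groups}\label{sec:groups}

Proposition~\ref{prop:rigid} turns exact models into finite quotients of $\Gamma$. The linear configuration turns finite quotients back into exact models, and it turns sofic approximations into almost entropic ones.

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
(i) Suppose that $uv=w$ in every finite quotient of $\Gamma$, and let $\xi$ satisfy $\mathcal L$. The map $e\mapsto\bar e$ of Proposition~\ref{prop:rigid} respects the defining relations of $\Gamma$, so it extends to a homomorphism $\Gamma\to G$, whose image is a finite quotient of $\Gamma$. Hence $\bar u\bar v=\bar w$, and $\xi$ satisfies $\sigma_{u,v,w}$.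

Conversely, let $\chi\colon\Gamma\to Q$ be a homomorphism onto a finite group with $\chi(u)\chi(v)\ne\chi(w)$. Let $n=|Q|$ and let $M_e$ be the permutation matrix over $\mathbb F_2$ of left multiplication by $\chi(e)$ on $Q$. Then $M_eM_f=M_g$ for $(e,f,g)\in T$, and $M_uM_v\ne M_w$ because the two permutations send $1\in Q$ to different elements. By Lemmas~\ref{lem:ranks} and~\ref{lem:double}, $h_M'$ satisfies $\mathcal L$ and violates $\sigma_{u,v,w}$. The multiple $(n\log2)h_M'$ induces the same model and is entropic by Lemma~\ref{lem:pull}.

(ii) Let $\Phi\subseteq\Gamma$ consist of the images of the labels and of the element $uv$. Given $\varepsilon>0$, take $n$ and $\theta\colon\Phi\to\operatorname{Sym}(n)$ from the definition of soficity, and let $M_e$ be the permutation matrix over $\mathbb F_2$ of $\theta(e)$, where $e$ denotes the image of the label in $\Gamma$. For $(e,f,g)\in T$ we have $ef=g\in\Phi$, so $\operatorname{dist}(\theta(e)\theta(f),\theta(g))\le\varepsilon$ and $\frac1n\operatorname{rank}(M_eM_f-M_g)\le\varepsilon$ by Lemma~\ref{lem:hamming}. Since $uv\ne w$,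
\[
\operatorname{dist}(\theta(u)\theta(v),\theta(w))\ge\operatorname{dist}(\theta(uv),\theta(w))-\operatorname{dist}(\theta(u)\theta(v),\theta(uv))\ge1-2\varepsilon,
\]
so $\frac1n\operatorname{rank}(M_uM_v-M_w)\ge\frac12(1-2\varepsilon)$. Apply Proposition~\ref{prop:limit} to the maps obtained for $\varepsilon=1/m$.

For the consequence, let $\Gamma_0=\langle S\mid\mathcal R\rangle$ be a finitely presented sofic group and let $\gamma\ne1$ be trivial in every finite quotient of $\Gamma_0$. We present $\Gamma_0$ by a table, breaking long words into products of two factors. The labels are $1$, the \emph{letters} $z$ and $z^-$ for $z\in S$, and the prefix labels introduced next. Regard words in $S^{\pm1}$ as words in the letters, with $z^-$ for $z^{-1}$. For each nonempty relator $\mu=z_1\cdots z_l$ in $\mathcal R$ take new labels $\mu[1],\dots,\mu[l-1]$, put $\mu[0]=\mu[l]=1$, and take the triples $(\mu[i-1],z_i,\mu[i])$ for $1\le i\le l$. Choose a word $\omega=y_1\cdots y_l$ that represents $\gamma$; it is nonempty. Take new labels $\omega[1],\dots,\omega[l-1]$, put $\omega[0]=1$, and take the triples $(\omega[i-1],y_i,\omega[i])$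 for $1\le i\le l-1$ only. Add the triples $(z,z^-,1)$ for $z\in S$ and the trivial triples. Let $\Gamma$ be the group of this table.

Sending $z\mapsto z$, $z^-\mapsto z^{-1}$ and each prefix label to the corresponding prefix respects all triples, so it defines a homomorphism $\Gamma\to\Gamma_0$. In $\Gamma$ we have $z^-=z^{-1}$, and by induction on $i$ each $\mu[i]$ and $\omega[i]$ equals the product of the first $i$ letters of its word. In particular $S$ generates $\Gamma$, and $\mu=\mu[l]=1$ for each relator, so $z\mapsto z$ defines a homomorphism $\Gamma_0\to\Gamma$. Both compositions fix $S$, so $\Gamma\cong\Gamma_0$. For $(u,v,w)=(\omega[l-1],y_l,1)$ we have $uv=\gamma\ne w$ in $\Gamma$, while $uv=w$ in every finite quotient. By (i) the implication $\mathcal L\Rightarrow\sigma_{u,v,w}$ holds in $\mathsf P(N)$, and by (ii) it fails in $\overline{\mathsf P}(N)$.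
\end{proof}

\begin{remark}
Eliminating $c,d,r,s$ and $b=tat^{-1}$ gives $\Gamma(E_\star,T_\star)=\langle a,t\mid ta^2t^{-1}=a^3\rangle$, the Baumslag--Solitar group $BS(2,3)$. Section~\ref{sec:approx} did not use soficity of this group; it constructed directly the one sequence of approximations that is needed. That sequence also shows that $ab\ne ba$ in the group, which by Lemma~\ref{lem:finite} is then not residually finite. Otherwise the word $ba(ab)^{-1}$ would be, in the free group on $a,t$, a product of some number $L$ of conjugates of $(ta^2t^{-1}a^{-3})^{\pm1}$. Under the substitution of the permutation matrices, each factor $Y$ has $\operatorname{rank}(Y-I)=\operatorname{rank}(b^2-a^3)\le4$. The identity $YY'-I=Y(Y'-I)+(Y-I)$ then gives $\operatorname{rank}(ba-ab)\le4L$ for all $m$, contrary to Lemma~\ref{lem:perms}.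
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBS}
Tobias Boege, Janneke H. Bolt and Milan Studen\'y,
\emph{Self-adhesivity in lattices of abstract conditional independence models},
arXiv:2402.14053 (2024).

\end{thebibliography}
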